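\title{Vanishing Bass Nil-groups with nonvanishing Farrell Nil-groups}

\begin{abstract}
Lafont and Ortiz asked whether the Bass Nil-group $NK_i(R)$ of a ring $R$ vanishes exactly when the Farrell Nil-groups $NK_i(R,\alpha)$ vanish for all automorphisms $\alpha$ of $R$. We show that the answer is no in every degree $i\in\mathbb Z$. For $i\le 1$ there are noetherian counterexamples with $\alpha$ of any prescribed finite order $m\ge 2$, and for $i=1$ there is one with $16$ elements. There is also a single pair $(\mathcal R,\alpha)$ such that all Bass Nil-groups of $\mathcal R$ vanish and all Farrell Nil-groups of $(\mathcal R,\alpha)$ are nonzero. The examples are matrix rings that spread the homogeneous pieces of a graded ring along diagonals; the twisted variable puts the pieces back together.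
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative with unit, and $k$ is a fixed field. For a ring $R$, $K_0(R)$ is the Grothendieck group of finitely generated projective modules, $K_i(R)$ for $i\ge1$ is Quillen's $K$-group, which for $i=1$ is the Whitehead group, and $K_i(R)$ for $i<0$ is Bass's negative $K$-group.

Let $\alpha$ be an automorphism of $R$. The \emph{twisted polynomial ring} $R_\alpha[t]$ is the additive group of polynomials $\sum_n r_nt^n$ with the multiplication determined by $tr=\alpha(r)t$ for $r\in R$. The augmentation $\varepsilon\colon R_\alpha[t]\to R$, $t\mapsto0$, is a ring homomorphism. The \emph{Farrell Nil-group} and the \emph{Bass Nil-group} in degree $i\in\mathbb Z$ are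
\[
NK_i(R,\alpha)=\ker\bigl(\varepsilon_*\colon K_i(R_\alpha[t])\to K_i(R)\bigr),\qquad NK_i(R)=NK_i(R,\mathrm{id}).
\]
Lafont and Ortiz \cite{LO} pose the following as an open question.

\medskip\noindent\textbf{Question.} \emph{Fix an integer $i$. Is it true for every ring $R$ that $NK_i(R)=0$ if and only if $NK_i(R,\alpha)=0$ for every automorphism $\alpha$ of $R$?}
\medskip

One implication is trivial: take $\alpha=\mathrm{id}$. The question is whether $NK_i(R)=0$ forces all the twisted groups to vanish.

The inclusion $R\subset R_\alpha[t]$ splits $\varepsilon$, so $K_i(R_\alpha[t])=K_i(R)\oplus NK_i(R,\alpha)$: the Nil-group is what the variable adds to the $K$-theory of $R$. In degree $1$ it has visible elements. If a square matrix $\nu$ over $R$ satisfies $\nu\,\alpha(\nu)\cdots\alpha^{N-1}(\nu)=0$, then $(\nu t)^N=0$, so $1+\nu t$ is invertible over $R_\alpha[t]$, has augmentation $1$, and defines a class in $NK_1(R,\alpha)$. For $\alpha=\mathrm{id}$ the condition says that $\nu$ is nilpotent. For a field, $NK_1(k)=0$, because the Euclidean algorithm reduces an invertible matrix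 over $k[t]$ to a diagonal matrix over $k$. For the dual numbers, $NK_1(k[s]/(s^2))\neq0$, because $1+st$ has determinant different from $1$.

Such examples suggest that Nil-groups detect a defect of the ring $R$ itself, whichever way the variable is adjoined, and two observations support the guess that the answer is yes. First, if $\alpha(r)=uru^{-1}$ is inner, then $u^{-1}t$ commutes with $R$ and $(u^{-1}t)^n=u^{-n}t^n$, so $y\mapsto u^{-1}t$ is an isomorphism $R[y]\cong R_\alpha[t]$ over $R$ that respects the augmentations; hence $NK_i(R,\alpha)\cong NK_i(R)$, and an inner automorphism never gives a counterexample. Second, if $\alpha^m=\mathrm{id}$, then $t^m$ is central and $R_\alpha[t]$ is a free module of rank $m$ over the untwisted ring $R[t^m]$, so the twisted ring is close to an untwisted one.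

The guess is wrong, already for automorphisms of order $2$. Below, $E_{vw}$ is the matrix unit in row $v$ and column $w$, and $2\times2$ matrices are indexed by $0,1$.

\begin{theorem}\label{thm:finite}
For every $i\le 1$ and every $m\ge2$ there are a noetherian $k$-algebra $R$ and an automorphism $\alpha$ of $R$ of order exactly $m$ such that $NK_i(R)=0$, while $NK_i(R,\alpha)$ contains a direct summand isomorphic to $(k,+)$. For $i=1$, $m=2$ one can take
\[
R=\begin{pmatrix}k&sk\\ sk&k\end{pmatrix}\subset M_2\bigl(k[s]/(s^2)\bigr),\qquad \alpha=\text{conjugation by }\begin{pmatrix}0&1\\1&0\end{pmatrix},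
\]
and $1+sE_{01}t$ represents a nonzero class of $NK_1(R,\alpha)$. For $k=\mathbb F_2$ this $R$ has $16$ elements.
\end{theorem}

\begin{theorem}\label{thm:all}
\begin{enumerate}
\item[(1)] For every $i\in\mathbb Z$ there are a ring $R$ and an automorphism $\alpha$ of $R$ such that $NK_n(R)=0$ for all $n\in\mathbb Z$, but $NK_i(R,\alpha)\ne0$.
\item[(2)] There is a single pair $(\mathcal R,\alpha)$ with $K_n(\mathcal R)\cong K_n(\mathcal R[t_1,\dots,t_r])$ for all $n\in\mathbb Z$ and $r\ge0$ \textup{(}so $NK_n(\mathcal R)=0$ for all $n$\textup{)}, and $NK_n(\mathcal R,\alpha)\neq0$ for all $n\in\mathbb Z$.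
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:all}(1) answers the Question negatively for every fixed $i$. We make no claim about automorphisms of finite order in degrees $i\ge2$, nor about automorphisms of finite order of rings all of whose Bass Nil-groups vanish.

Both theorems come from one construction. From an $\mathbb N$-graded ring $A$ we build a ring $R$ of matrices in which the homogeneous pieces of $A$ sit on different diagonals, and we let $\alpha$ shift the indices by one. Then $R_\alpha[t]$ contains a copy of $A$, and the part of $K_i(A)$ that does not come from $A_0$ embeds in $NK_i(R,\alpha)$ (Section~\ref{sec:Rm}). Section~\ref{sec:example} does this by hand for $A=k[s]/(s^2)$ and $i=1$. Mayer--Vietoris sequences move the example to degrees $i\le0$ (Section~\ref{sec:lower}). To kill all Bass Nil-groups at once we index the matrices by $\mathbb Z$ instead of $\mathbb Z/m$ (Section~\ref{sec:infinite}), and Laurent variables move the example to positive degrees (Section~\ref{sec:laurent}).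

\section{A ring with sixteen elements}\label{sec:example}

This section uses only the definition of $K_1(T)$ as the abelianization of $GL(T)=\bigcup_nGL_n(T)$, and the fact that elementary matrices are commutators in $GL(T)$. The vanishing half of the example rests on one identity.

\begin{lemma}\label{lem:ab}
Let $T$ be a ring and $a,b\in M_n(T)$ with $ba=0$. Then $1+ab$ is invertible and its class in $K_1(T)$ is trivial.
\end{lemma}

\begin{proof}
Since $(ab)^2=0$, the inverse is $1-ab$. Put $u=\begin{pmatrix}1&a\\0&1\end{pmatrix}$ and $v=\begin{pmatrix}1&0\\b&1\end{pmatrix}$. Then $u^{-1}v^{-1}\cdot uv$ equals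
\[
\begin{pmatrix}1+ab&-a\\-b&1\end{pmatrix}\begin{pmatrix}1+ab&a\\b&1\end{pmatrix}
=\begin{pmatrix}1+ab+abab&aba\\-bab&1-ba\end{pmatrix}=\begin{pmatrix}1+ab&0\\0&1\end{pmatrix},
\]
so the stabilization of $1+ab$ is a commutator.
\end{proof}

We apply the lemma with $a=e$ an idempotent and $b=x$ satisfying $ex=x$ and $xe=0$. Think of $x$ as an arrow that leaves the vertex $e$ and does not return to it; the lemma says that $1+x$ is invisible in $K_1$. A nilpotent loop, such as $s\in k[s]/(s^2)$, is not invisible. So we look for a ring whose nilpotent elements are arrows between distinct vertices, and for an automorphism such that multiplication by $t$ turns an arrow into a loop.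

Fix $m\ge2$; the reader may take $m=2$. Index $m\times m$ matrices by $\mathbb Z/m$, and let $\Lambda_m\subset M_m(k[s]/(s^2))$ be the $k$-span of
\[
e_v=E_{vv},\qquad x_v=sE_{v,v+1}\qquad(v\in\mathbb Z/m).
\]
The $e_v$ are orthogonal idempotents with sum $1$, and $x_v=e_vx_ve_{v+1}$, $x_vx_w=0$. So $\Lambda_m$ is a ring of dimension $2m$: a cycle of $m$ vertices and $m$ arrows, with all products of two arrows equal to zero. Let
\[
W=\sum_{v}E_{v+1,v},\qquad \alpha(r)=WrW^{-1}.
\]
As $W^{-1}=\sum_vE_{v,v+1}$, we have $WE_{vw}W^{-1}=E_{v+1,w+1}$, so $\alpha$ rotates the cycle: $\alpha(e_v)=e_{v+1}$ and $\alpha(x_v)=x_{v+1}$. For $m=2$ the pair $(\Lambda_2,\alpha)$ is the pair displayed in Theorem~\ref{thm:finite}, and over $\mathbb F_2$ it has $2^4=16$ elements. The automorphism $\alpha$ is not inner in $\Lambda_m$, since it acts nontrivially on the commutative quotient $k^m$ obtained by killing the $x_v$; it becomes inner only in the full matrix ring.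

We use the following description of maps out of a twisted polynomial ring, immediate from the definition: if $\varphi\colon R\to T$ is a ring homomorphism and $w\in T$ satisfies $w\varphi(r)=\varphi(\alpha(r))w$ for all $r$, then $\varphi$ extends to a ring homomorphism $R_\alpha[t]\to T$ with $t\mapsto w$.

\begin{proposition}\label{prop:example}
For every $m\ge2$,
\begin{enumerate}
\item[(a)] $NK_1(\Lambda_m)=0$;
\item[(b)] $1+x_0t$ represents a nonzero class of $NK_1(\Lambda_m,\alpha)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Write $\Lambda=\Lambda_m=S\oplus I$, where $S=\bigoplus_vke_v\cong k^m$ is a subring and $I=\bigoplus_vkx_v$ is an ideal with $I^2=0$.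

(a) Let $g\in GL_n(\Lambda[t])$ and let $\bar g\in GL_n(S[t])\subset GL_n(\Lambda[t])$ be its image modulo $I[t]$. Then $\bar g^{-1}g=1+X$ with $X\in M_n(I[t])$. Write $X=\sum_vX_v$, where $X_v$ has entries in $k[t]x_v$. Since $X_vX_w=0$, we have $1+X=\prod_v(1+X_v)$. Apply Lemma~\ref{lem:ab} with $a$ the scalar matrix $e_v$ and $b=X_v$. As $t$ is central, $ab=X_v$, and $ba=0$ because $x_ve_v=x_ve_{v+1}e_v=0$; here $v+1\ne v$ in $\mathbb Z/m$ is used. So $[1+X_v]=0$ and $[g]=[\bar g]$.

The Euclidean algorithm in each factor of $S[t]\cong k[t]^m$ writes $\bar g$ as a product of elementary matrices and a matrix $\mathrm{diag}(u,1,\dots,1)$ with $u\in S[t]^\times=S^\times$. Thus $[g]$ is the image of $[u]\in K_1(\Lambda)$, and $\varepsilon_*[g]=[u]$. If $\varepsilon_*[g]=0$, then $[g]=0$.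

(b) We have $(x_0t)^2=x_0x_1t^2=0$, so $1+x_0t$ is a unit with augmentation $1$. Let $C=(k[s]/(s^2))[\tau]$, a commutative ring. Since $(\tau W)r=\alpha(r)(\tau W)$, there is a ring homomorphism $\Lambda_\alpha[t]\to M_m(C)$ with $r\mapsto r$ and $t\mapsto\tau W$. Followed by the determinant on $GL_n(M_m(C))=GL_{nm}(C)$, it gives a homomorphism $K_1(\Lambda_\alpha[t])\to C^\times$. As $E_{01}W=E_{00}$, the class of $1+x_0t$ goes to $\det(1+s\tau E_{00})=1+s\tau\ne1$.
\end{proof}

The reason why the argument of (a) fails in the twisted ring is the computation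
\[
x_0t\cdot e_0=x_0\,\alpha(e_0)\,t=x_0e_1t=x_0t .
\]
The arrow $x_0$ goes from $0$ to $1$, the variable $t$ goes back, and $x_0t$ is a loop at $0$. The span of $e_0$ and $x_0t$ is a copy of the dual numbers inside $\Lambda_\alpha[t]$, with unit $e_0$. Both features of $\Lambda_m$ are needed. For $m=1$ the ring is $k[s]/(s^2)$ and (a) is false. And permuted idempotents alone produce new units with trivial class: in $S_\alpha[t]$ the unit $1+e_0t$ is killed by Lemma~\ref{lem:ab} with $a=e_0$ and $b=e_0t$, since $ba=e_0e_1t=0$.

\section{Facts from $K$-theory}\label{sec:facts}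

From now on we use only formal properties of the functors $K_i$. Recall that the negative groups are defined inductively, for $i\le0$, by
\[
K_{i-1}(R)=\operatorname{coker}\bigl(K_i(R[x])\oplus K_i(R[x^{-1}])\to K_i(R[x^{\pm1}])\bigr).
\]
A \emph{Milnor square} is a pullback square of rings $A=B\times_DC$ in which $B\to D$ is surjective.

\begin{itemize}
\item[(F1)] \emph{Functoriality.} Let $\rho\colon A\to D$ be a homomorphism of rings that need not preserve the unit, and $e=\rho(1)$. The functor $P\mapsto P\otimes_AeD$ on finitely generated projective right modules induces $\rho_*\colon K_i(A)\to K_i(D)$ for all $i\in\mathbb Z$, compatibly with composition; the zero homomorphism induces $0$. On $K_1$, $\rho_*[g]=[\rho(g)+(1-e)]$. Each $K_i$ commutes with finite products and filtered colimits. A corner inclusion $A\to M_m(A)$, $a\mapsto aE_{00}$, induces an isomorphism (Morita invariance).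
\item[(F2)] \emph{Fundamental theorem} (Bass, Quillen; see \cite{Grayson}). Naturally in $R$, for all $i\in\mathbb Z$,
\[
K_i(R[x^{\pm1}])\cong K_i(R)\oplus K_{i-1}(R)\oplus NK_i(R)\oplus NK_i(R).
\]
\item[(F3)] \emph{Mayer--Vietoris} (Milnor, Bass; see \cite[Ch.~III]{Weibel}). For a Milnor square $A=B\times_DC$ and all $i\le1$ there is a natural exact sequence
\[
K_i(B)\oplus K_i(C)\to K_i(D)\xrightarrow{\partial} K_{i-1}(A)\to K_{i-1}(B)\oplus K_{i-1}(C)\to K_{i-1}(D).
\]
\item[(F4)] \emph{Regular rings} (Quillen for $i\ge0$; Bass for $i<0$, where both sides vanish). If $R$ is left noetherian and every finitely generated left $R$-module has finite projective dimension, then $K_i(R)\to K_i(R[t_1,\dots,t_r])$ is an isomorphism for all $i\in\mathbb Z$.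
\end{itemize}

Call $R$ \emph{$K$-regular} if $K_n(R)\to K_n(R[t_1,\dots,t_r])$ is an isomorphism for all $n\in\mathbb Z$ and $r\ge0$. Then $\varepsilon_*$ is inverse to an isomorphism, so $NK_n(R)=0$ for all $n$. By (F1), finite products and filtered colimits of $K$-regular rings are $K$-regular.

For an $\mathbb N$-graded ring $A=\bigoplus_{d\ge0}A_d$ the projection $a\mapsto a_0$ is a ring homomorphism $A\to A_0$ split by the inclusion. We put
\[
\widetilde K_i(A)=\ker\bigl(K_i(A)\to K_i(A_0)\bigr),
\]
a natural direct summand of $K_i(A)$.

\begin{lemma}\label{lem:splitMV}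
For a Milnor square and $i\le1$, the sequence \textup{(F3)} remains exact when $K$ is replaced by $NK$. For a Milnor square of $\mathbb N$-graded rings and graded homomorphisms, it remains exact when $K$ is replaced by $\widetilde K$.
\end{lemma}

\begin{proof}
Let $\Sigma\to\Sigma'$ be a map of Milnor squares with a section $\Sigma'\to\Sigma$. By naturality, the sequence (F3) of $\Sigma$ is the direct sum of the sequence of $\Sigma'$ and the sequence of kernels, and a direct summand of an exact sequence is exact. For $NK$, let $\Sigma'$ be the given square and $\Sigma$ the square obtained by adjoining $t$ to the four rings; it is a Milnor square, as one sees coefficient by coefficient. For $\widetilde K$, let $\Sigma$ be the given square and $\Sigma'$ its degree-$0$ part.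
\end{proof}

\section{The rings $R_m(A)$}\label{sec:Rm}

In Section~\ref{sec:example} the element $s$ of degree $1$ was placed one step above the diagonal, and one factor $t$ brought it back. For a general graded ring we place elements of degree $d$ exactly $d$ steps above the diagonal, cyclically, and use $t^d$.

Let $A$ be an $\mathbb N$-graded ring and $m\ge2$. For $c\in\mathbb Z/m$ put $A_{[c]}=\bigoplus_{d\equiv c\ (m)}A_d$, and let
\[
R_m(A)=\{(a_{vw})\in M_m(A): a_{vw}\in A_{[w-v]}\},
\]
so that, for example,
\[
R_3(A)=\begin{pmatrix}A_{[0]}&A_{[1]}&A_{[2]}\\A_{[2]}&A_{[0]}&A_{[1]}\\A_{[1]}&A_{[2]}&A_{[0]}\end{pmatrix}.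
\]
This is a subring of $M_m(A)$ because $A_{[w-v]}A_{[u-w]}\subset A_{[u-v]}$. With $W$ and $\alpha$ given by the formulas of Section~\ref{sec:example}, $\alpha(aE_{vw})=aE_{v+1,w+1}$, so $\alpha$ is an automorphism of $R_m(A)$. Its order is exactly $m$, since $W^m=1$ and $\alpha^c(E_{00})=E_{cc}$. For $A=k[s]/(s^2)$ with $|s|=1$ we recover $\Lambda_m$.

\begin{proposition}\label{prop:rho}
Let $R=R_m(A)$, and let $\rho\colon A\to R_\alpha[t]$ be the additive map with $\rho(a)=aE_{0,d}\,t^d$ for $a\in A_d$.
\begin{enumerate}
\item[(a)] $\rho$ is a ring homomorphism with $\rho(1)=E_{00}$, and $\rho_*$ maps $\widetilde K_i(A)$ into $NK_i(R,\alpha)$ for all $i\in\mathbb Z$.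
\item[(b)] $\rho_*$ embeds $\widetilde K_i(A)$ as a direct summand of $NK_i(R,\alpha)$ for all $i\in\mathbb Z$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $a\in A_d$ and $b\in A_c$,
\[
aE_{0,d}t^d\cdot bE_{0,c}t^c=aE_{0,d}\,\alpha^d(bE_{0,c})\,t^{d+c}=aE_{0,d}\,bE_{d,d+c}\,t^{d+c}=abE_{0,d+c}t^{d+c},
\]
so $\rho$ is multiplicative. The composite $\varepsilon\rho$ is $a\mapsto a_0E_{00}$, which factors as $A\to A_0\to R$. By (F1), $\varepsilon_*\rho_*$ kills $\widetilde K_i(A)$.

(b) Since $Wr=\alpha(r)W$, there is a ring homomorphism $\psi\colon R_\alpha[t]\to M_m(A)$ with $r\mapsto r$ and $t\mapsto W$. From $W^d=\sum_vE_{v+d,v}$ we get $E_{0,d}W^d=E_{00}$, so $\psi\rho(a)=aE_{00}$ for all $a\in A$, and $\psi_*\rho_*$ is the Morita isomorphism $\mu$ of (F1). The composite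
\[
NK_i(R,\alpha)\xrightarrow{\ \psi_*\ }K_i(M_m(A))\xrightarrow{\ \mu^{-1}\ }K_i(A)\longrightarrow\widetilde K_i(A),
\]
whose last map is the projection onto the summand, is a left inverse of the restriction of $\rho_*$ to $\widetilde K_i(A)$.
\end{proof}

\begin{remark}\label{rem:corner}
The effect of the twist is visible in the corner at $E_{00}$. In $R_\alpha[t]$ we have $E_{00}Rt^nE_{00}=E_{00}RE_{nn}t^n=A_{[n]}E_{0,n}t^n$, so every homogeneous piece of $A$ occurs in the corner ring. In $R[t]$ the corner ring is $A_{[0]}[t]$, which for $A=k[s]/(s^2)$ is just $k[t]$.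
\end{remark}

\section{Lowering the degree: proof of Theorem~\ref{thm:finite}}\label{sec:lower}

By Proposition~\ref{prop:rho}, we need for each $i\le1$ a graded ring $A$ with $\widetilde K_i(A)\ne0$ and $NK_i(R_m(A))=0$. The dual numbers serve for $i=1$. To pass from degree $i$ to degree $i-1$ we use the boundary map of a Milnor square whose two middle corners have no reduced $K$-theory, namely polynomial rings. The square will be graded, so that $R_m(-)$ can be applied to it, and the same boundary map will carry along the vanishing of the Bass Nil-group.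

Call a commutative $\mathbb N$-graded $k$-algebra \emph{admissible} if it is finitely generated and its degree-$0$ part is $k$. An admissible algebra is generated by finitely many homogeneous elements of positive degree, so it is finite-dimensional in each degree.

Put $B_0=k[s]/(s^2)$ with $|s|=1$. Given an admissible $B_j$, choose a polynomial ring $P_j$ over $k$ on finitely many homogeneous generators of positive degree and a graded surjection $P_j\to B_j$, with kernel $J_j$, and set
\[
B_{j+1}=P_j\times_{B_j}P_j=\{(f,f+g):f\in P_j,\ g\in J_j\}.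
\]
This ring is commutative and graded. Its degree-$0$ part is $k$ because $J_j$ is zero in degree $0$. It is the direct sum of the diagonal copy of $P_j$ and $0\times J_j$, hence a finite module over $P_j$ by the Hilbert basis theorem, hence finitely generated. So all $B_j$ are admissible.

\begin{example}
Take $P_0=k[s]$. Then $B_1$ is a free module over $k[x]$, $x=(s,s)$, on $1$ and $y=(0,s^2)$, and $y^2=x^2y$. Thus $B_1=k[x,y]/(y(y-x^2))$ with $|x|=1$, $|y|=2$: a line and a parabola tangent to it.
\end{example}

\begin{lemma}\label{lem:Bj}
$\widetilde K_{1-j}(B_j)\cong(k,+)$ for all $j\ge0$.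
\end{lemma}

\begin{proof}
Over the commutative local ring $B_0$, elementary operations reduce an invertible matrix to $\mathrm{diag}(u,1,\dots,1)$, so the determinant is an isomorphism $K_1(B_0)\cong B_0^\times$. Hence $\widetilde K_1(B_0)=1+ks$, and $(1+cs)(1+c's)=1+(c+c')s$ shows that this group is $(k,+)$. By (F4), $K_i(k)\to K_i(P_j)$ is an isomorphism, so $\widetilde K_i(P_j)=0$ for all $i$. Lemma~\ref{lem:splitMV} for the square defining $B_{j+1}$ gives $\partial\colon\widetilde K_i(B_j)\cong\widetilde K_{i-1}(B_{j+1})$ for $i\le1$. Induct on $j$.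
\end{proof}

For the Bass Nil-groups the middle corners are the noncommutative rings $R_m(P_j)$, and we must show that they are still regular. Modules over $R_m(P)$ are $\mathbb Z/m$-graded $P$-modules in disguise, the homogeneous components of $M$ being the groups $E_{vv}M$. The proof below is the argument that a graded module that is projective over $P$ is projective as a graded module.

\begin{lemma}\label{lem:regular}
Let $m\ge2$.
\begin{enumerate}
\item[(a)] If $A$ is admissible, then $R_m(A)$ is left and right noetherian.
\item[(b)] If $P=k[y_1,\dots,y_r]$ is a polynomial ring graded with $|y_l|>0$, then $R_m(P)$ is $K$-regular.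
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y_1,\dots,y_r$ be homogeneous generators of $A$ and let $C\subset A$ be the subalgebra generated by $y_1^m,\dots,y_r^m$. Then $C$ is noetherian and $C\subset A_{[0]}$, so the scalar matrices over $C$ form a central subring of $R_m(A)$. The monomials in the $y_l$ with exponents less than $m$ generate $A$ as a $C$-module. So $M_m(A)$ is a noetherian $C$-module, its submodule $R_m(A)$ is too, and one-sided ideals of $R_m(A)$ are $C$-submodules.

(b) Let $R=R_m(P)$. By (a) and (F4) it suffices to show that a finitely generated left $R$-module $M$ has finite projective dimension. Define an additive map $\lambda\colon P\to R$ by $\lambda(a)=aW^{-c}=\sum_vaE_{v,v+c}$ for $a\in P_{[c]}$. It is a unital ring homomorphism because $W$ commutes with scalar matrices and $W^m=1$, and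
\begin{equation}\label{eq:lambda}
E_{vv}\lambda(a)=aE_{vw}=\lambda(a)E_{ww}\qquad\text{for }a\in P_{[w-v]}.
\end{equation}
View left $R$-modules as $P$-modules through $\lambda$. The map $P\to RE_{ww}$, $a\mapsto\lambda(a)E_{ww}$, sends $P_{[c]}$ bijectively onto $P_{[c]}E_{w-c,w}$, so each column $RE_{ww}$ is a free $P$-module of rank one, and free $R$-modules are free $P$-modules.

Since $R$ is noetherian, there is an exact sequence of finitely generated left $R$-modules
\[
0\to Z\to F_{r-1}\to\dots\to F_0\to M\to0
\]
with all $F_l$ free. As $P$ has global dimension $r$ (Hilbert's syzygy theorem), $Z$ is a projective $P$-module. Choose an $R$-linear surjection $\pi\colon F\to Z$ with $F$ free and a $P$-linear map $\sigma\colon Z\to F$ with $\pi\sigma=\mathrm{id}$. Its degree-$0$ component is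
\[
\sigma_0(z)=\sum_vE_{vv}\,\sigma(E_{vv}z),
\]
and $\pi\sigma_0(z)=\sum_vE_{vv}E_{vv}z=z$. For $q=aE_{vw}$ with $a\in P_{[w-v]}$, equation \eqref{eq:lambda} gives
\[
\sigma_0(qz)=E_{vv}\,\sigma(\lambda(a)E_{ww}z)=E_{vv}\lambda(a)\,\sigma(E_{ww}z)=qE_{ww}\,\sigma(E_{ww}z)=q\,\sigma_0(z).
\]
Such $q$ span $R$ additively, so $\sigma_0$ is an $R$-linear splitting of $\pi$, and $Z$ is $R$-projective.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $i=1-j$ with $j\ge0$, and let $R=R_m(B_j)$ with the automorphism $\alpha$ of order $m$ from Section~\ref{sec:Rm}. By Lemma~\ref{lem:regular}(a), $R$ is noetherian. By Proposition~\ref{prop:rho}(b) and Lemma~\ref{lem:Bj}, $NK_i(R,\alpha)$ has a direct summand $\widetilde K_{1-j}(B_j)\cong(k,+)$.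

We show $NK_{1-j}(R_m(B_j))=0$ by induction on $j$. For $j=0$ this is Proposition~\ref{prop:example}(a). A matrix entry of $R_m(A)$ ranges over a sum of homogeneous pieces of $A$, so $R_m(-)$ preserves pullbacks and surjections of graded rings, and
\[
R_m(B_{j+1})=R_m(P_j)\times_{R_m(B_j)}R_m(P_j)
\]
is a Milnor square. Lemma~\ref{lem:splitMV}, in degree $1-j\le1$, gives an exact sequence
\[
NK_{1-j}(R_m(B_j))\to NK_{-j}(R_m(B_{j+1}))\to NK_{-j}(R_m(P_j))^2 .
\]
The left term is zero by induction and the right term by Lemma~\ref{lem:regular}(b), so the middle term is zero.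

For $i=1$, $m=2$ the pair is $(\Lambda_2,\alpha)$, and the remaining claims were proved in Section~\ref{sec:example}. The class of $1+sE_{01}t$ lies in the summand found above: by (F1), it is $\rho_*[1+s]=[E_{00}+sE_{01}t+(1-E_{00})]$.
\end{proof}

\section{Unrolling the cycle: the ring $R_\infty(A)$}\label{sec:infinite}

The proof above controls $NK_n(R_m(B_j))$ in one degree, and (F4) cannot give more, because $\Lambda_m$ is not regular. Indeed, let $S_v$ be the one-dimensional left module on which $e_v$ acts as $1$. The column $\Lambda_me_v$ has basis $e_v,x_{v-1}$, which gives an exact sequence $0\to S_{v-1}\to\Lambda_me_v\to S_v\to0$; it does not split, since $x_{v-1}$ acts nontrivially on the middle term. So $S_v$ is not projective, and its projective dimension is that of $S_{v-1}$ plus one. Going once around the cycle shows that it is infinite.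

The obstruction is the cycle, so we replace $\mathbb Z/m$ by $\mathbb Z$. The matrices become upper triangular and the resolutions stop on every finite interval of indices. The price is an automorphism of infinite order, and a ring that is not noetherian.

Let $A$ be an $\mathbb N$-graded $k$-algebra with $A_0=k$ and $\dim_kA_d<\infty$ for all $d$. Let $T$ be the ring of $\mathbb Z\times\mathbb Z$ matrices over $A$ with finitely many nonzero entries in each row and each column, and $M_\infty(A)\subset T$ the ideal of finitely supported matrices. Put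
\[
R_\infty(A)=k\cdot1\oplus\bigoplus_{n\le n'}A_{n'-n}E_{nn'},\qquad W=\sum_{n\in\mathbb Z}E_{n+1,n},\qquad\alpha(r)=WrW^{-1}.
\]
The summand $k\cdot1$ is there to provide a unit. As before, $R_\infty(A)$ is a subring of $T$, and $\alpha(aE_{nn'})=aE_{n+1,n'+1}$ defines an automorphism of it. Let $p_N=\sum_{|n|\le N}E_{nn}$.

\begin{proposition}\label{prop:Kreg}
$R_\infty(A)$ is $K$-regular.
\end{proposition}

\begin{proof}
Let $U=U_N=p_NR_\infty(A)p_N$, the ring of upper triangular matrices indexed by $\{-N,\dots,N\}$ with $(n,n')$ entry in $A_{n'-n}$. The subrings $k(1-p_N)\oplus U_N\cong k\times U_N$ increase with $N$ and their union is $R_\infty(A)$. So it suffices to show that $U$ satisfies the hypotheses of (F4).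

Since each $A_d$ is finite-dimensional, so is $U$; thus $U$ is noetherian and finitely generated modules have finite length. The strictly upper triangular matrices form a nilpotent ideal $\mathfrak r$, and $U/\mathfrak r\cong k^{2N+1}$ because $A_0=k$. A nilpotent ideal kills every simple module, so the simple left $U$-modules are the one-dimensional modules $S_n$, $|n|\le N$, on which $E_{nn}$ acts as $1$ and the other $E_{n'n'}$ as $0$. Consider
\[
0\to\mathfrak rE_{nn}\to UE_{nn}\to S_n\to0,
\]
with projective middle term. The module $\mathfrak rE_{nn}$ consists of columns with entries in rows $n'<n$, so $E_{n'n'}$ kills it for $n'\ge n$, and its composition factors are among the $S_{n'}$ with $n'<n$. By the long exact sequence of $\operatorname{Ext}$, an extension of modules of finite projective dimension has finite projective dimension. Upward induction on $n$, starting from $S_{-N}=UE_{-N,-N}$, shows that every $S_n$ has finite projective dimension, and then so does every module of finite length.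
\end{proof}

The hypothesis $A_0=k$ cannot be dropped: if $A=k[s]/(s^2)$ is concentrated in degree $0$, then $E_{00}$ is central, $A$ is a direct factor of $R_\infty(A)$, and $NK_1(R_\infty(A))\ne0$. The two hypotheses on $A$ are not used in the next proposition.

Let $R=R_\infty(A)$ and define $\rho\colon A\to R_\alpha[t]$ by $\rho(a)=aE_{0,d}t^d$ for $a\in A_d$. The computation in Remark~\ref{rem:corner} now shows that $\rho$ is a bijection onto the corner ring $E_{00}R_\alpha[t]E_{00}$, while the corner of $R[t]$ is $k[t]$. To prove that $\rho_*$ is injective we again send $t$ to $W$, but the target must be chosen with care. The ring $T$ is too large: the idempotent $p=\sum_{n\ge0}E_{nn}$ satisfies $WpW^{-1}=p-E_{00}$, so $[E_{00}T]=0$ in $K_0(T)$, and the corner inclusion $A\to T$ kills the nonzero class $[A]\in K_0(A)$. We use the subring generated by $M_\infty(A)$, $k$ and $W$.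

\begin{proposition}\label{prop:rhoinf}
The map $\rho$ is a ring homomorphism with $\rho(1)=E_{00}$, and $\rho_*$ maps $\widetilde K_i(A)$ into $NK_i(R_\infty(A),\alpha)$ for all $i\in\mathbb Z$. This map is injective for all $i\le0$.
\end{proposition}

\begin{proof}
The proof of Proposition~\ref{prop:rho}(a) holds verbatim with indices in $\mathbb Z$. For injectivity, let $\Gamma=M_\infty(A)+k[W]\subset T$, a ring in which $M_\infty(A)$ is an ideal. The matrix $\sum_dc_dW^d$ has the constant entry $c_d$ along the $d$-th subdiagonal, so it is finitely supported only if all $c_d$ vanish. Hence $k[W]$ is a polynomial ring, $\Gamma=M_\infty(A)\oplus k[W]$, and the quotient map $\Gamma\to k[W]$ is a split surjection of rings. Let $\Gamma_0=M_\infty(A)\oplus k\cdot1\subset\Gamma$. Since $R\subset\Gamma_0$ and $Wr=\alpha(r)W$, there is a homomorphism $\psi\colon R_\alpha[t]\to\Gamma$ with $r\mapsto r$, $t\mapsto W$, and $E_{0,d}W^d=E_{00}$ shows that $\psi\rho$ is the composite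
\[
A\xrightarrow{\ \kappa\ }\Gamma_0\xrightarrow{\ \iota\ }\Gamma,\qquad\kappa(a)=aE_{00},
\]
with $\iota$ the inclusion. We show that $\iota_*\kappa_*$ is injective on $K_i(A)$ for $i\le0$; then so is $\rho_*$.

\emph{$\kappa_*$ is injective.} The ring $\Gamma_0$ is the increasing union of the subrings $\Gamma_0^N=k(1-p_N)\oplus p_NTp_N\cong k\times M_{2N+1}(A)$, and $\kappa$ factors through $\kappa_N\colon A\to\Gamma_0^N$. If $\kappa_*(c)=0$, then $(\kappa_N)_*(c)=0$ for some $N$, since $K_i$ commutes with filtered colimits. The composite of $\kappa_N$ with the projection onto $M_{2N+1}(A)$ is a corner inclusion, so $c=0$ by Morita invariance.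

\emph{$\iota_*$ is injective on the image of $\kappa_*$.} The ring $\Gamma_0$ is the preimage of $k\subset k[W]$ in $\Gamma$, so $\Gamma_0=\Gamma\times_{k[W]}k$ is a Milnor square. For $i\le0$, (F3) in degree $i+1\le1$ gives the exact sequence
\[
K_{i+1}(\Gamma)\oplus K_{i+1}(k)\to K_{i+1}(k[W])\xrightarrow{\partial}K_i(\Gamma_0)\to K_i(\Gamma)\oplus K_i(k).
\]
The first map is onto because $\Gamma\to k[W]$ is split, so $\partial=0$ and the last map is injective. The composite $A\xrightarrow{\kappa}\Gamma_0\to k$ is the zero homomorphism, so $\kappa_*(c)$ has zero component in $K_i(k)$. If also $\iota_*\kappa_*(c)=0$, then $\kappa_*(c)=0$.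
\end{proof}

\section{Raising the degree: proof of Theorem~\ref{thm:all}}\label{sec:laurent}

The restriction $i\le0$ in Proposition~\ref{prop:rhoinf} comes from the range of (F3). We reach positive degrees with the fundamental theorem instead: a central Laurent variable copies $K_i$ into $K_{i+1}$, for the twisted ring as for any other, and it preserves $K$-regularity.

\begin{lemma}\label{lem:laurent}
Let $\alpha$ be an automorphism of $R$, extended to $R[x^{\pm1}]$ by $\alpha(x)=x$.
\begin{enumerate}
\item[(a)] If $R$ is $K$-regular, then so is $R[x^{\pm1}]$.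
\item[(b)] $NK_i(R,\alpha)$ embeds in $NK_{i+1}(R[x^{\pm1}],\alpha)$ for all $i\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $R'=R[t_1,\dots,t_r]$, so that $R'[x^{\pm1}]=R[x^{\pm1}][t_1,\dots,t_r]$. By naturality of (F2), the map $K_n(R[x^{\pm1}])\to K_n(R'[x^{\pm1}])$ is the direct sum of the maps induced by $R\to R'$ on $K_n$, $K_{n-1}$, $NK_n$ and $NK_n$. The first two are isomorphisms. Also $NK_n(R)=0$, and $NK_n(R')=0$ because both $K_n(R')$ and $K_n(R'[t])$ receive $K_n(R)$ isomorphically.

(b) As $x$ commutes with $t$, we have $R[x^{\pm1}]_\alpha[t]=(R_\alpha[t])[x^{\pm1}]$, and the augmentation of the left side is obtained from $\varepsilon\colon R_\alpha[t]\to R$ by adjoining $x^{\pm1}$. By naturality of (F2), it maps the summand $K_i(R_\alpha[t])$ of $K_{i+1}\bigl((R_\alpha[t])[x^{\pm1}]\bigr)$ to the summand $K_i(R)$ of $K_{i+1}(R[x^{\pm1}])$ by $\varepsilon_*$. So the kernel of $\varepsilon_*$ lies in $NK_{i+1}(R[x^{\pm1}],\alpha)$.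
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The admissible rings $B_j$ satisfy the hypotheses of Section~\ref{sec:infinite}. Put $Q_j=R_\infty(B_j)$ for $j\ge1$, with the shift $\alpha$. By Proposition~\ref{prop:Kreg}, $Q_j$ is $K$-regular. Since $1-j\le0$, Proposition~\ref{prop:rhoinf} and Lemma~\ref{lem:Bj} give
\begin{equation}\label{eq:Qj}
NK_{1-j}(Q_j,\alpha)\supseteq\widetilde K_{1-j}(B_j)\cong k\neq0\qquad(j\ge1).
\end{equation}

(1) For $i\le0$ take $R=Q_{1-i}$. For $i\ge1$ take $R=Q_1[x_1^{\pm1},\dots,x_i^{\pm1}]$ with $\alpha(x_l)=x_l$. Applying Lemma~\ref{lem:laurent} $i$ times, we find that $R$ is $K$-regular and that $NK_i(R,\alpha)\supseteq NK_0(Q_1,\alpha)\ne0$.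

(2) We first combine the rings $Q_j$. Fact (F1) covers finite products and filtered colimits, so we use not the infinite product but its subring $Q=k\cdot1\oplus\bigoplus_{j\ge1}Q_j$ of sequences $(q_j)$ for which there is $c\in k$ with $q_j=c\cdot1$ for all large $j$. It is the colimit of the rings $k\times Q_1\times\dots\times Q_N$ along the maps $(c,q_1,\dots,q_N)\mapsto(c,q_1,\dots,q_N,c\cdot1)$, hence $K$-regular. Let $\alpha$ act on $Q$ coordinatewise; it fixes $k\cdot1$. The unit $\eta_j$ of $Q_j$ is a central idempotent of $Q$ fixed by $\alpha$, so $Q=Q_j\times Q'$ with $Q'=(1-\eta_j)Q$, and $Q_\alpha[t]=(Q_j)_\alpha[t]\times Q'_\alpha[t]$ compatibly with the augmentations. By (F1) and \eqref{eq:Qj}, $NK_{1-j}(Q,\alpha)\supseteq NK_{1-j}(Q_j,\alpha)\ne0$. Thus $NK_n(Q,\alpha)\ne0$ for all $n\le0$.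

Now let $Q^{(r)}=Q[x_1^{\pm1},\dots,x_r^{\pm1}]$ and $\mathcal R=\bigcup_rQ^{(r)}$, with $\alpha(x_l)=x_l$. Each $Q^{(r)}$ is $K$-regular by Lemma~\ref{lem:laurent}(a), so the colimit $\mathcal R$ is $K$-regular. The inclusion $Q^{(r)}\subset\mathcal R$ has the retraction $x_l\mapsto1$ for $l>r$, which commutes with $\alpha$ and therefore extends, by $t\mapsto t$, to a retraction of $Q^{(r)}_\alpha[t]\subset\mathcal R_\alpha[t]$. Hence $NK_n(Q^{(r)},\alpha)$ injects into $NK_n(\mathcal R,\alpha)$, and Lemma~\ref{lem:laurent}(b) gives
\[
NK_n(\mathcal R,\alpha)\supseteq NK_n(Q^{(r)},\alpha)\supseteq NK_{n-r}(Q,\alpha)\qquad(r\ge0).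
\]
Given $n\in\mathbb Z$, take $r\ge\max(n,0)$. Then $n-r\le0$, the right-hand group is nonzero, and $NK_n(\mathcal R,\alpha)\neq0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Grayson} Grayson, \emph{Higher algebraic K-theory II}.

\bibitem{LO} J.-F. Lafont, I. J. Ortiz, \emph{Relating the Farrell Nil-groups to the Waldhausen Nil-groups}, arXiv:math/0609711 (2006).

\bibitem{Weibel} Weibel, \emph{The K-book}.

\end{thebibliography}
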